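\title{Isomelodic pants decompositions of hyperbolic surfaces are isometric}

\begin{abstract}
A hyperbolic marimba is a closed hyperbolic surface together with disjoint simple closed geodesics labeled by distinct musical keys. A geodesic plays a melody on it: the list of times at which it hits the curves, with their keys. We show that two marimbas play the same melodies, in the measure-theoretic sense, exactly when the labeled lifts of their curves to the hyperbolic plane differ by an isometry; one melody-preserving map on a set of positive measure is enough. We deduce that two marimbas given by pants decompositions with the same melodies are isometric. We also treat multicurves with one curve fewer, and give examples that mark the limits of these statements.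
\end{abstract}

\section{Marimbas and melodies}\label{sec:intro}

Let $X$ be a closed connected orientable hyperbolic surface of genus $g\ge 2$. A \emph{simple multicurve} $\Gamma\subset X$ is a non-empty collection of pairwise disjoint simple closed geodesics. Label each component of $\Gamma$ by a \emph{key}, different components receiving different keys. The pair $(X,\Gamma)$ is a \emph{hyperbolic marimba}. For a unit tangent vector $v\in T^1X$ let $\rho_v:\mathbb R\to X$ be the unit speed geodesic with $\dot\rho_v(0)=v$. The \emph{melody} of $v$ is
\[
\mathbf m(v)=\{(t,\kappa)\ :\ \rho_v(t)\text{ lies on the component of }\Gamma\text{ with key }\kappa\}\subset\mathbb R\times\{\text{keys}\}.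
\]
It records when the geodesic strikes $\Gamma$ and which note sounds, and nothing else: neither the place nor the angle of the hit.

Let $\mathcal L_X$ be the Liouville measure on $T^1X$, locally the product of hyperbolic area and angle. Whenever two marimbas are compared, their components are labeled by the same set of keys.

\begin{definition}\label{def:melodic}
A \emph{melodic map} from $(X,\Gamma)$ to $(X',\Gamma')$ is a measurable map $\Phi:E\to T^1X'$, defined on a measurable set $E\subset T^1X$ with $\mathcal L_X(E)>0$, such that $\Phi_*(\mathcal L_X|_E)$ is absolutely continuous with respect to $\mathcal L_{X'}$ and $\mathbf m(\Phi(v))=\mathbf m(v)$ for all $v\in E$. The marimbas are \emph{isomelodic} if there are melodic maps in both directions whose domains have full measure. They are \emph{isometric} if some isometry $X\to X'$ carries $\Gamma$ onto $\Gamma'$ and preserves keys.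
\end{definition}

Absolute continuity says that $\Phi$ sends typical vectors to typical vectors, so isomelodic marimbas are those whose typical melodies agree. Isometries, of surfaces and of the hyperbolic plane, are allowed to reverse orientation.

A \emph{pants decomposition} is a simple multicurve whose complement is a union of pairs of pants (spheres with three holes); equivalently, it is a maximal simple multicurve. It has $3g-3$ components. The following question comes from Battista and Souto \cite{BS}.

\medskip
\noindent\textbf{Question.} \emph{Are there pants decompositions $\Gamma_1\subset X_1$ and $\Gamma_2\subset X_2$ such that the marimbas $(X_1,\Gamma_1)$ and $(X_2,\Gamma_2)$ are isomelodic but not isometric?}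
\medskip

Two observations indicate what to expect. First, the gap between two consecutive notes is the length of a geodesic arc that crosses one component of $X\setminus\Gamma$. The set of such lengths depends only on that component and not on the way the components are glued. The gluing can be heard, if at all, only in the relations between successive gaps, so long stretches of a melody must be used.

Second, there is something that no melody can hear. Write $X=\mathbb H^2/\Pi$ with $\Pi\subset\operatorname{PSL}_2(\mathbb R)$ torsion-free and cocompact, and let $\widetilde\Gamma$ be the family of all lifts to $\mathbb H^2$ of components of $\Gamma$, each carrying the key of its projection. The melody of $v$ can be read off from any lift of $v$ and the labeled family $\widetilde\Gamma$; the group $\Pi$ plays no role. If another group $\Pi'$ preserves the same labeled family and permutes the lifts of each key transitively, then $\mathbb H^2/\Pi'$ carries a marimba with the same melodies, and it need not be isometric to the first. So one should ask whether this is the only source of isomelodic pairs and, if so, whether the lift of a pants decomposition can have enough symmetry to produce one.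 A pair of pants has Euler characteristic $-1$ and can cover very little, which suggests the answer no. This guess is correct.

\begin{theorem}\label{thm:pants}
Let $\Gamma\subset X$ and $\Gamma'\subset X'$ be pants decompositions. If the marimbas $(X,\Gamma)$ and $(X',\Gamma')$ are isomelodic, or if there is merely one melodic map from $(X,\Gamma)$ to $(X',\Gamma')$, then they are isometric.
\end{theorem}

The main step holds for all marimbas. Write $X'=\mathbb H^2/\Pi'$ and define $\widetilde\Gamma'$ as above.

\begin{theorem}\label{thm:lift}
If there is a melodic map from $(X,\Gamma)$ to $(X',\Gamma')$, then there is an isometry $B$ of $\mathbb H^2$ with $B\widetilde\Gamma=\widetilde\Gamma'$, preserving keys. Conversely, if such a $B$ exists, the marimbas are isomelodic.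
\end{theorem}

In particular, a single melodic map on a set of positive measure already makes two marimbas isomelodic. The method that leads from Theorem~\ref{thm:lift} to Theorem~\ref{thm:pants} gives more.

\begin{theorem}\label{thm:more}
Let $(X,\Gamma)$ and $(X',\Gamma')$ be isomelodic marimbas, with $X$ of genus $g$ and $X'$ of genus $g'$.
\begin{enumerate}
\item[(a)] Suppose that some component of $X\setminus\Gamma$ is a pair of pants whose boundary curves are three different components of $\Gamma$, and that $(X,\Gamma)$ is not a genus $2$ surface made of two pants, each bounded by all three curves. Then, up to isometry, $X'$ is a finite Riemannian cover of $X$ and $\Gamma'$ is the labeled preimage of $\Gamma$. If $g'=g$, the marimbas are isometric.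
\item[(b)] If $\Gamma$ is a pants decomposition ($\Gamma'$ arbitrary), then $g-1$ divides $g'-1$, and $g'=g$ if and only if the marimbas are isometric.
\item[(c)] If $g'=g\ge3$ and $\Gamma$ has $3g-4$ components, the marimbas are isometric.
\end{enumerate}
Moreover:
\begin{enumerate}
\item[(d)] There are isomelodic, non-isometric marimbas with $3g-4=2$ components, both on surfaces of genus $2$. Also, a pants decomposition in genus $2$ can be isomelodic to a marimba with three components in genus $4$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:lift} is proved in Sections~\ref{sec:prelim}--\ref{sec:global}. Its source is a formula: the differences of the times at which a geodesic crosses fixed geodesics of $\mathbb H^2$ split as a function of its backward endpoint minus the same function of its forward endpoint. This splitting is rigid (Section~\ref{sec:local}), and a density argument spreads the rigidity over the whole plane (Section~\ref{sec:global}). After that, $\Pi$ and $\Pi'$ are two finite index subgroups of the symmetry group of one labeled family, and the remaining statements come from Euler characteristic counts in the quotient orbifold (Sections~\ref{sec:orbifold}--\ref{sec:example}).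

\section{The lifted multicurve}\label{sec:prelim}

\subsection{Geodesics in the plane}
We use the upper half plane, with ideal boundary $\mathbb{RP}^1=\mathbb R\cup\{\infty\}$. Its isometries are determined by their boundary maps, which are the real M\"obius maps $\operatorname{PGL}_2(\mathbb R)$. A geodesic is determined by its two endpoints, and geodesics converge when their endpoints do. Two distinct geodesics that meet do so at one point and transversally; we say that they \emph{cross}. Two disjoint geodesics without common endpoint have a unique common perpendicular.

The family $\widetilde\Gamma$ is countable and consists of pairwise disjoint geodesics. We use three properties.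
\begin{enumerate}
\item[(L1)] $\widetilde\Gamma$ is locally finite: a compact set meets finitely many members. Indeed, for small $\varepsilon$ every disc of radius $\varepsilon$ in $X$ meets $\Gamma$ in at most one arc.
\item[(L2)] No two members share an endpoint. Each member is the axis of a hyperbolic element of $\Pi$, and hyperbolic elements of a discrete group that share one fixed point share both.
\item[(L3)] If members $\eta_k$ of $\widetilde\Gamma$ converge to a geodesic $\eta$, then $\eta_k=\eta$ for large $k$. For the $\eta_k$ eventually meet a fixed ball, so by (L1) they lie in a finite set.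
\end{enumerate}
The same holds for $\widetilde\Gamma'$ and for its images under isometries. After conjugating $\Pi$ and $\Pi'$ we assume that $\infty$ is not an endpoint of any member of $\widetilde\Gamma\cup\widetilde\Gamma'$. Melodies of vectors in $T^1\mathbb H^2$ are taken with respect to $\widetilde\Gamma$ or $\widetilde\Gamma'$, and they agree with the melodies of their projections under the covering maps $\pi:T^1\mathbb H^2\to T^1X$ and $\pi':T^1\mathbb H^2\to T^1X'$.

\subsection{Measure theory}\label{sub:measure}
``Measurable'' refers to the completed measure; a map is measurable if preimages of Borel sets are. We use the following standard facts.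
\begin{enumerate}
\item[(M1)] Liouville measure on $T^1\mathbb H^2$ is a smooth positive density invariant under all isometries, and $\pi,\pi'$ preserve it locally. Hence images and preimages of null sets under $\pi$, $\pi'$ and isometries are null.
\item[(M2)] Send a vector whose geodesic has finite endpoints to $(x,y,t)$, where $x$ is the forward endpoint, $y$ the backward endpoint and $t$ the signed distance from the highest point of the geodesic. This is a diffeomorphism from an open set of full measure onto $\{(x,y)\in\mathbb R^2:x\ne y\}\times\mathbb R$, so Liouville null sets are Lebesgue null sets in these coordinates.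
\item[(M3)] The geodesic flow on $T^1X$ is ergodic for $\mathcal L_X$. By Birkhoff's theorem, almost every orbit visits a given non-empty open set at arbitrarily large positive and negative times.
\item[(M4)] A real analytic function on a connected open subset of $\mathbb R^2$ that vanishes on a set of positive measure vanishes identically.
\item[(M5)] (Lusin) A measurable map from a set of positive measure in $\mathbb R^2$ to $\mathbb R^2$ is continuous on some compact subset of positive measure. (Lebesgue) Almost every point of a measurable subset of $\mathbb R^d$ is a density point.
\end{enumerate}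
The coverings $\pi$ and $\pi'$ have Borel sections $\sigma$ and $\sigma'$: cover the base by countably many open sets with continuous sections and use, at each point, the first set that contains it. Preimages of null sets under sections are null, since $\sigma^{-1}(Z)\subset\pi(Z)$.

\subsection{Common lifts give equal melodies}

\begin{proposition}\label{prop:converse}
If an isometry $B$ of $\mathbb H^2$ satisfies $B\widetilde\Gamma=\widetilde\Gamma'$ and preserves keys, then $(X,\Gamma)$ and $(X',\Gamma')$ are isomelodic.
\end{proposition}

\begin{proof}
Let $\Phi=\pi'\circ B\circ\sigma:T^1X\to T^1X'$, where $B$ acts on vectors by its differential. This map is Borel. It preserves melodies because $B$ carries the parametrized geodesic of $\sigma(v)$ to that of $B\sigma(v)$ and $\widetilde\Gamma$ to $\widetilde\Gamma'$ with keys. Preimages of null sets under each of $\pi'$, $B$, $\sigma$ are null, so $\Phi$ is absolutely continuous. The map $\pi\circ B^{-1}\circ\sigma'$ serves in the other direction.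
\end{proof}

A finite cover $X'\to X$ with $\Gamma'$ the preimage of $\Gamma$ has $\widetilde\Gamma'=\widetilde\Gamma$. It is a marimba with the same keys exactly when each component of $\Gamma$ has connected preimage. This can happen for a pants decomposition.

\begin{example}\label{ex:genus4}
Let $X$ have genus $2$ and let $\Gamma=\{\alpha,\beta,\gamma\}$ cut it into two pants $P_1,P_2$, each bounded by all three curves. Orient the curves as the boundary of $P_1$. Let $\delta_1$ be an oriented loop that leaves $P_1$ through $\alpha$, returns through $\gamma$ and meets $\Gamma$ nowhere else, and let $\delta_2$ do the same with $\beta$ in place of $\alpha$. Algebraic intersection with $\delta_1+\delta_2$, with the sign chosen so that an exit from $P_1$ counts $+1$, is a homomorphism $H_1(X;\mathbb Z)\to\mathbb Z$ with values $1,1,-2$ on $\alpha,\beta,\gamma$. Modulo $3$ all three values equal $1$. In the $3$-fold cyclic cover $X'$ defined by $\pi_1(X)\to H_1(X;\mathbb Z)\to\mathbb Z/3$, each curve therefore has connected preimage. Since $\chi(X')=3\chi(X)=-6$, the genus of $X'$ is $4$. By Proposition~\ref{prop:converse} the two marimbas are isomelodic, and they are not isometric because the genera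 differ. This proves the second statement of Theorem~\ref{thm:more}(d). It shows that $g'>g$ does occur in Theorem~\ref{thm:more}(b), and that in Theorem~\ref{thm:pants} it is not enough that one of the two multicurves is a pants decomposition.
\end{example}

\section{Crossing times}\label{sec:times}

For a geodesic $\gamma$ with endpoints $p\ne q$ in $\mathbb R$ put $Q_\gamma(z)=(z-p)(z-q)$. The geodesic from $y\in\mathbb R$ to $x\in\mathbb R$ crosses $\gamma$ exactly when $Q_\gamma(x)Q_\gamma(y)<0$.

\begin{lemma}\label{lem:times}
If a unit speed geodesic from $y\in\mathbb R$ to $x\in\mathbb R$ crosses $\gamma$ at time $T$ and $\gamma^*$ at time $T^*$, then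
\begin{equation}\label{eq:times}
e^{2(T-T^*)}=\frac{Q_\gamma(y)\,Q_{\gamma^*}(x)}{Q_{\gamma^*}(y)\,Q_\gamma(x)}.
\end{equation}
\end{lemma}

\begin{proof}
Let $p,q$ and $p^*,q^*$ be the endpoints of $\gamma$ and $\gamma^*$. The right side is a product of two cross ratios,
\[
\frac{(y-p)(x-p^*)}{(y-p^*)(x-p)}\cdot\frac{(y-q)(x-q^*)}{(y-q^*)(x-q)},
\]
so both sides are invariant under M\"obius maps, and we may take $y=0$, $x=\infty$, $\rho(t)=ie^t$. Then the right side is $pq/(p^*q^*)$. The semicircle with endpoints $p<0<q$ meets the imaginary axis at height $\sqrt{-pq}$, so $e^{2T}=-pq$ and $e^{2T^*}=-p^*q^*$.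
\end{proof}

A \emph{chain} is a sequence $\boldsymbol\gamma=(\gamma_0,\dots,\gamma_n)$, $n\ge1$, of pairwise disjoint geodesics with $2n+2$ distinct finite endpoints, crossed in this order by some geodesic. Let $p_i,q_i$ be the endpoints of $\gamma_i$, let $Q_i=Q_{\gamma_i}$, and put
\[
u_i=\frac{Q_i}{Q_0},\qquad r_i=\log|u_i|,\qquad r=(r_1,\dots,r_n),\qquad F_{\boldsymbol\gamma}(x,y)=r(y)-r(x).
\]
Let $U(\boldsymbol\gamma)\subset\mathbb R^2$ be the set of $(x,y)$ such that the geodesic from $y$ to $x$ crosses $\gamma_0,\dots,\gamma_n$ in this order. If $T_i$ is the time at which it crosses $\gamma_i$, then Lemma~\ref{lem:times} says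
\begin{equation}\label{eq:F}
F_{\boldsymbol\gamma}(x,y)=\bigl(2(T_i-T_0)\bigr)_{i=1}^n .
\end{equation}
So $F_{\boldsymbol\gamma}$ is what a melody reveals about a stretch of $n+1$ notes. The set $U(\boldsymbol\gamma)$ is open, being defined by $Q_i(x)Q_i(y)<0$ for all $i$ and $0<F_1<\dots<F_n$, and $F_{\boldsymbol\gamma}$ is analytic on it. For a second chain $\boldsymbol\gamma'$ we write $p_i',q_i',Q_i',u_i',r'$. A prime never denotes a derivative; derivatives of functions of one variable are denoted by dots.

The question is whether the time map $F_{\boldsymbol\gamma}$, known only up to an unknown change of the variables $(x,y)$, determines the chain up to isometry. The idea is visible for three geodesics if we pretend that the backward endpoints stay fixed.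

\begin{example}\label{ex:three}
Let $\boldsymbol\gamma'$ have endpoints $\{\pm1\}$, $\{\pm2\}$, $\{-3,4\}$, so that
\[
Q_0'=z^2-1,\qquad Q_1'=z^2-4,\qquad Q_2'=z^2-z-12 .
\]
Then $Q_0'-Q_1'=3$ and $-8Q_0'+11Q_1'-3Q_2'=3z$, hence
\[
z=\frac{-8+11u_1'(z)-3u_2'(z)}{1-u_1'(z)} .
\]
Let $\boldsymbol\gamma$ be another chain of three geodesics. Fix $y$ and $y'$, and suppose that for $x$ in an interval the geodesic from $y$ to $x$ crosses $\boldsymbol\gamma$ with the same time differences as the geodesic from $y'$ to $\alpha(x)$ crosses $\boldsymbol\gamma'$, where $\alpha$ is continuous. By \eqref{eq:times}, $u_i'(\alpha(x))=c_iu_i(x)$ with the constants $c_i=u_i'(y')/u_i(y)$. Therefore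
\[
\alpha=\frac{-8Q_0+11c_1Q_1-3c_2Q_2}{Q_0-c_1Q_1}
\]
is a rational function. Both $u_1'$ and $u_1$ have degree $2$, so $u_1'\circ\alpha=c_1u_1$ forces $\alpha$ to have degree $1$. The M\"obius map $\alpha$ matches the zeros and poles of $u_i$ with those of $u_i'$, so it carries $\boldsymbol\gamma$ to $\boldsymbol\gamma'$.
\end{example}

The example needed $1$ and $z$ to be linear combinations of the $Q_i'$. This fails when all geodesics have a common perpendicular, and then rigidity fails too.

\begin{example}\label{ex:concentric}
Let $0<s_0<\dots<s_n$ and $c>0$. Let $\gamma_i$ have endpoints $\pm s_i$ and let $\gamma_i'$ have endpoints $\pm\theta(s_i)$, where $\theta(z)=\sqrt{z^2+c}$. Then $Q_i'(\theta(z))=z^2-s_i^2=Q_i(z)$, so $F_{\boldsymbol\gamma'}(\theta(x),\theta(y))=F_{\boldsymbol\gamma}(x,y)$ for $0<y<s_0$ and $x>s_n$. No isometry maps $\gamma_i$ to $\gamma_i'$ for all $i$: the distance from $\gamma_0$ to $\gamma_1$ is $\log(s_1/s_0)$, which exceeds the distance $\frac12\log\frac{s_1^2+c}{s_0^2+c}$ from $\gamma_0'$ to $\gamma_1'$.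
\end{example}

A common perpendicular is the only obstruction to the linear algebra of Example~\ref{ex:three}. It is also the only obstruction to uniqueness of the isometry.

\begin{lemma}\label{lem:perp}
Let $\gamma_0,\dots,\gamma_n$ ($n\ge1$) be pairwise disjoint geodesics without common endpoints, and suppose that no geodesic is perpendicular to all of them. Then:
\begin{enumerate}
\item[(i)] an isometry that preserves every $\gamma_i$ is the identity;
\item[(ii)] if all endpoints are finite, $Q_0,\dots,Q_n$ span the space of real polynomials of degree at most $2$.
\end{enumerate}
\end{lemma}

\begin{proof}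
Let $\nu$ be the common perpendicular of $\gamma_0$ and $\gamma_1$.

(i) An isometry $f$ preserving $\gamma_0$ and $\gamma_1$ preserves $\nu$ and fixes its two feet. So it fixes $\nu$ pointwise and is the identity or the reflection in $\nu$. A geodesic invariant under this reflection equals $\nu$ or is perpendicular to $\nu$. No $\gamma_i$ equals $\nu$, because $\nu$ crosses $\gamma_0$ and no $\gamma_i$ does. If $f$ were the reflection, $\nu$ would be perpendicular to all $\gamma_i$.

(ii) Identify polynomials of degree at most $2$ with binary quadratic forms in $(z,w)$. A matrix in $\operatorname{SL}_2(\mathbb R)$ acts linearly on forms by substitution and moves their roots in $\mathbb{RP}^1$ by the corresponding M\"obius map. So we may move $\nu$ to the imaginary axis. Up to scale, $Q_0$ and $Q_1$ become $z^2-s^2w^2$ and $z^2-\tilde s^{\,2}w^2$ with $s\neq\tilde s$ positive, and these span the plane of forms $\lambda z^2+\mu w^2$. If the forms do not span everything, they all lie in this plane. A form $\lambda z^2+\mu w^2$ with two distinct real roots has $\lambda\mu<0$, so its roots are $\pm t$ with $0<t<\infty$, and the corresponding geodesic is perpendicular to $\nu$. This contradicts the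 hypothesis.
\end{proof}

Here is the general form of Example~\ref{ex:three}. We include the possibility that the unknown change of variables exchanges forward and backward endpoints, which by \eqref{eq:times} inverts the functions $u_i$.

\begin{lemma}\label{lem:onevar}
Let $\boldsymbol\gamma,\boldsymbol\gamma'$ be chains with the same $n$, and suppose that $\boldsymbol\gamma'$ has no common perpendicular. Let $\alpha$ be a non-constant real function on an interval $I$ on which no $Q_i$ and no $Q_i'\circ\alpha$ vanishes. Suppose that for some $\epsilon\in\{1,-1\}$ and constants $c_i\in\mathbb R\setminus\{0\}$,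
\begin{equation}\label{eq:onevar}
u_i'\circ\alpha=c_i\,u_i^{\,\epsilon}\quad\text{on } I,\qquad i=1,\dots,n.
\end{equation}
Then $\epsilon=1$ and there is an isometry $A$ of $\mathbb H^2$ with $A\gamma_i=\gamma_i'$ for $i=0,\dots,n$.
\end{lemma}

\begin{proof}
Note that $n\ge2$, since two members of a chain always have a common perpendicular. Put $c_0=1$, so that \eqref{eq:onevar} holds for $i=0$ as well. By Lemma~\ref{lem:perp}(ii) there are real $a_i,b_i$ with $\sum a_iQ_i'=1$ and $\sum b_iQ_i'=z$. Evaluate at $\alpha(x)$ and divide by $Q_0'(\alpha(x))$:
\[
\frac{1}{Q_0'(\alpha)}=\sum_i a_ic_iu_i^{\,\epsilon},\qquad \frac{\alpha}{Q_0'(\alpha)}=\sum_i b_ic_iu_i^{\,\epsilon}\qquad\text{on } I.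
\]
The first sum has no zero on $I$, so $\alpha$ is the quotient of the two sums, the restriction of a non-constant real rational function, again called $\alpha$. Then \eqref{eq:onevar} is an identity of rational maps $\mathbb{CP}^1\to\mathbb{CP}^1$. For $i\ge1$ the maps $u_i$ and $u_i'$ have degree $2$, being quotients of coprime quadratics. Degrees multiply under composition, so $2\deg\alpha=2$ and $\alpha\in\operatorname{PGL}_2(\mathbb R)$.

For every $i\ge1$ the poles of the left side of \eqref{eq:onevar} form the same set $\alpha^{-1}\{p_0',q_0'\}$. If $\epsilon=-1$, the poles of the right side are $\{p_i,q_i\}$, and these sets differ for $i=1$ and $i=2$. So $\epsilon=1$. Comparing poles gives $\alpha\{p_0,q_0\}=\{p_0',q_0'\}$, and comparing zeros gives $\alpha\{p_i,q_i\}=\{p_i',q_i'\}$ for $i\ge1$. Let $A$ be the isometry with boundary map $\alpha$.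
\end{proof}

\section{Local rigidity of chains}\label{sec:local}

A melodic map has no reason, a priori, to keep the backward endpoint fixed when only the forward endpoint moves, and it is only measurable. For short chains nothing of the kind can be extracted: if $n=2$ and $F_{\boldsymbol\gamma},F_{\boldsymbol\gamma'}$ are local diffeomorphisms at two points with the same value, then $\varphi=F_{\boldsymbol\gamma'}^{-1}\circ F_{\boldsymbol\gamma}$ solves $F_{\boldsymbol\gamma'}\circ\varphi=F_{\boldsymbol\gamma}$ locally. For long chains the form $r(y)-r(x)$ helps. The mixed derivative $\partial_x\partial_y$ kills it, and applied to $F_{\boldsymbol\gamma'}\circ\varphi$ it produces a linear relation among the four vectors $\dot r',\ddot r'$ taken at the two endpoints. If these are independent, all coefficients vanish and $\varphi$ must be a product map. So we first prove independence.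

For a chain $\boldsymbol\gamma$ let $N_{\boldsymbol\gamma}$ be the set of $(x,y)\in U(\boldsymbol\gamma)$ at which $\dot r(x),\ddot r(x),\dot r(y),\ddot r(y)\in\mathbb R^n$ are linearly dependent. It is closed in $U(\boldsymbol\gamma)$.

\begin{lemma}\label{lem:indep}
If $n\ge5$, then $N_{\boldsymbol\gamma}$ is a Lebesgue null set.
\end{lemma}

\begin{proof}
The entries of the four vectors are rational functions, since
\[
\dot r_i(z)=\frac1{z-p_i}+\frac1{z-q_i}-\frac1{z-p_0}-\frac1{z-q_0}.
\]
Suppose that $N_{\boldsymbol\gamma}$ is not null. Then by (M4) every $4\times4$ minor of the matrix with these four columns vanishes identically as a rational function of $(x,y)$. We reduce the size of a minor twice by moving a variable to a pole that appears in one row only.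

Take the rows $1,2,k,l$ with $3\le k<l\le5$, and let $b\in\{p_l,q_l\}$. As $y\to b$, rows $1,2,k$ of the two $y$-columns stay bounded, because all endpoints are distinct, while
\[
\dot r_l(y)=\frac1{y-b}+O(1),\qquad \ddot r_l(y)=-\frac1{(y-b)^2}+O(1).
\]
Multiply the minor by $(y-b)^2$ and expand along the column $\ddot r(y)$. A term from a row other than $l$ is $(y-b)^2$ times a bounded entry times a cofactor of size $O(|y-b|^{-1})$, so it tends to $0$. The term from row $l$ tends to $\pm$ the $3\times3$ determinant with columns $\dot r(x),\ddot r(x),\dot r(b)$ and rows $1,2,k$. This determinant therefore vanishes identically in $x$.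

Now let $a\in\{p_k,q_k\}$, multiply the $3\times3$ determinant by $(x-a)^2$, expand along the column $\ddot r(x)$ and let $x\to a$. Only row $k$ is singular, with the same orders of poles, so only its term survives. We obtain $\det(w(a),w(b))=0$, where $w=(\dot r_1,\dot r_2)^T$.

Thus $w(a)$ and $w(b)$ are linearly dependent whenever $a,b$ are endpoints of two different geodesics among $\gamma_3,\gamma_4,\gamma_5$. If $w$ vanishes at all six endpoints, take any $(\lambda,\mu)\ne(0,0)$. Otherwise pick an endpoint $a$ with $w(a)\neq0$ and $(\lambda,\mu)\ne(0,0)$ orthogonal to $w(a)$; then $(\lambda,\mu)$ is also orthogonal to $w$ at the four endpoints of the other two geodesics, where $w$ is a multiple of $w(a)$. In both cases $f=\lambda\dot r_1+\mu\dot r_2$ has at least five zeros that are not roots of $Q_0Q_1Q_2$. But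
\[
f=\frac{\lambda\,\dot Q_1Q_0Q_2+\mu\,\dot Q_2Q_0Q_1-(\lambda+\mu)\,\dot Q_0Q_1Q_2}{Q_0Q_1Q_2},
\]
and the coefficient of $z^5$ in the numerator is $2\lambda+2\mu-2(\lambda+\mu)=0$. A polynomial of degree at most $4$ with five zeros vanishes, so $f\equiv0$. The residues of $f$ at $p_1$ and $p_2$ are $\lambda$ and $\mu$, so $\lambda=\mu=0$, a contradiction.
\end{proof}

Independence of four vectors requires $n\ge4$; the proof uses $n\ge5$ to collect five zeros.

\begin{proposition}\label{prop:local}
Let $\boldsymbol\gamma,\boldsymbol\gamma'$ be chains with the same $n\ge5$, and suppose that $\boldsymbol\gamma'$ has no common perpendicular. Let $K\subset U(\boldsymbol\gamma)$ have positive measure and let $\varphi:K\to U(\boldsymbol\gamma')\setminus N_{\boldsymbol\gamma'}$ be measurable with $F_{\boldsymbol\gamma'}\circ\varphi=F_{\boldsymbol\gamma}$ on $K$. Then there is an isometry $A$ with $A\gamma_i=\gamma_i'$ for all $i$.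
\end{proposition}

\begin{proof}
Write $F=F_{\boldsymbol\gamma}$ and $F'=F_{\boldsymbol\gamma'}$.

\emph{Step 1: from measurable to analytic.} By Lemma~\ref{lem:indep} and (M5) there is a compact set $K_1\subset K\setminus N_{\boldsymbol\gamma}$ of positive measure on which $\varphi$ is continuous. Let $\omega\in K_1$ be a density point of $K_1$. The partial derivatives of $F'$ at a point $(x',y')$ are $-\dot r'(x')$ and $\dot r'(y')$, and these are independent at $\varphi(\omega)\notin N_{\boldsymbol\gamma'}$. So there is a projection $\operatorname{pr}:\mathbb R^n\to\mathbb R^2$ to two coordinates and an open neighborhood $W'\subset U(\boldsymbol\gamma')\setminus N_{\boldsymbol\gamma'}$ of $\varphi(\omega)$ that $\operatorname{pr}\circ F'$ maps onto an open set by an analytic diffeomorphism. Since $F(\omega)=F'(\varphi(\omega))$, the map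
\[
\hat\varphi=(\operatorname{pr}\circ F'|_{W'})^{-1}\circ\operatorname{pr}\circ F
\]
is defined and analytic on a small open rectangle $W=I\times J\subset U(\boldsymbol\gamma)$ around $\omega$. Shrink $W$ so that $\varphi(K_1\cap W)\subset W'$. Then $\hat\varphi=\varphi$ on $K_1\cap W$, because $\operatorname{pr}\circ F'$ is injective on $W'$. The analytic map $F'\circ\hat\varphi-F$ vanishes on $K_1\cap W$, a set of positive measure, so by (M4) $F'\circ\hat\varphi=F$ on $W$. As $\omega\notin N_{\boldsymbol\gamma}$, the differential of $F$ at $\omega$ has rank $2$, and the chain rule shows that the Jacobian of $\hat\varphi$ at $\omega$ is non-zero.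

\emph{Step 2: $\hat\varphi$ is a product map.} Write $\hat\varphi=(\xi,\zeta)$, so that
\begin{equation}\label{eq:split}
r'(\zeta(x,y))-r'(\xi(x,y))=r(y)-r(x).
\end{equation}
Applying $\partial_x\partial_y$ gives
\[
\zeta_x\zeta_y\,\ddot r'(\zeta)+\zeta_{xy}\,\dot r'(\zeta)-\xi_x\xi_y\,\ddot r'(\xi)-\xi_{xy}\,\dot r'(\xi)=0 .
\]
The four vectors are independent because $(\xi,\zeta)\in W'$. Hence $\zeta_x\zeta_y=0$ and $\xi_x\xi_y=0$ on $W$, and by analyticity one factor of each product vanishes identically. The Jacobian $\xi_x\zeta_y-\xi_y\zeta_x$ is non-zero at $\omega$, which excludes $\xi_x\equiv\zeta_x\equiv0$ and $\xi_y\equiv\zeta_y\equiv0$. Two cases remain: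
\[
\text{(I)}\quad \xi=\alpha(x),\ \zeta=\beta(y);\qquad\qquad \text{(II)}\quad \xi=\beta(y),\ \zeta=\alpha(x),
\]
and in both $\alpha$ is a non-constant analytic function on $I$.

\emph{Step 3: one variable.} In case (I), \eqref{eq:split} reads $r'(\alpha(x))-r(x)=r'(\beta(y))-r(y)$. The left side depends only on $x$ and the right side only on $y$, so both are constant. In case (II) it reads $r'(\alpha(x))+r(x)=r'(\beta(y))+r(y)$, and again both sides are constant. Since $W\subset U(\boldsymbol\gamma)$ and $\hat\varphi(W)\subset U(\boldsymbol\gamma')$, the functions $Q_i$ and $Q_i'\circ\alpha$ have no zeros on $I$, and their signs are constant. Exponentiating gives \eqref{eq:onevar} with $\epsilon=1$ in case (I) and $\epsilon=-1$ in case (II). Lemma~\ref{lem:onevar} excludes (II) and provides $A$ in case (I).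
\end{proof}

\section{From chains to the whole family}\label{sec:global}

We now prove the first statement of Theorem~\ref{thm:lift}. Proposition~\ref{prop:local} matches finite chains. We first match the full sequences of geodesics crossed by many vectors by one isometry $A$, then find large balls in which $\widetilde\Gamma$ and $A^{-1}\widetilde\Gamma'$ agree, and finally move these balls back to a compact region.

\subsection{Good vectors}
A vector $\tilde v\in T^1\mathbb H^2$ is \emph{good} for $\widetilde\Gamma$ if its geodesic has finite endpoints, crosses members of $\widetilde\Gamma$ at arbitrarily large positive and negative times, and is perpendicular to no member. Such a geodesic is not itself a member, and by (L1) its crossing times form a discrete set $\dots<t_{-1}<t_0<t_1<\dots$, indexed so that $t_{-1}<0\le t_0$. At time $t_i$ it crosses exactly one member $\gamma_i(\tilde v)$, with key $\kappa_i$. The melody is the set of pairs $(t_i,\kappa_i)$, so it determines both sequences. By (L2), $(\gamma_{-N}(\tilde v),\dots,\gamma_N(\tilde v))$ is a chain, the \emph{$N$-chain} of $\tilde v$.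

\begin{lemma}\label{lem:good}
\begin{enumerate}
\item[(i)] Almost every vector is good.
\item[(ii)] The set of good vectors with a given $N$-chain is Borel.
\item[(iii)] If $\tilde v$ is good with forward endpoint $x$ and backward endpoint $y$, then both endpoints of $\gamma_i(\tilde v)$ tend to $x$ as $i\to+\infty$ and to $y$ as $i\to-\infty$.
\item[(iv)] If $\tilde v$ is good, its $N$-chain has no common perpendicular for $N$ large.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The vectors of $T^1X$ whose geodesic crosses $\Gamma$ transversally at some time in $(0,1)$ form a non-empty open set; (M3) applied to it gives the crossing condition almost everywhere. Geodesics with an endpoint at $\infty$, and geodesics perpendicular to a fixed member of the countable family $\widetilde\Gamma$, form one-parameter families, so they contribute null sets.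

(ii) For $\eta\in\widetilde\Gamma$ the set $O_\eta$ of vectors whose geodesic crosses $\eta$ is open, and the crossing time $T_\eta$ and angle are continuous on it. Goodness is a countable combination of conditions on these data. A good vector has $N$-chain $(\eta_{-N},\dots,\eta_N)$ if and only if it lies in all $O_{\eta_i}$, the times satisfy $T_{\eta_{-N}}<\dots<T_{\eta_{-1}}<0\le T_{\eta_0}<\dots<T_{\eta_N}$, and for each other $\eta$ it lies outside $O_\eta$ or has $T_\eta\notin[T_{\eta_{-N}},T_{\eta_N}]$.

(iii) For $i\ge1$ let $H_i$ be the half plane bounded by $\gamma_i(\tilde v)$ that does not contain the base point $o$ of $\tilde v$. Its ideal boundary is an arc containing $x$. The $\gamma_i(\tilde v)$ are distinct, so by (L1) their distance from $o$ tends to infinity, and the angle under which the arc is seen from $o$ tends to $0$. The case $i\to-\infty$ follows by reversing time.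

(iv) Otherwise all $N$-chains have a common perpendicular, and for $N\geq1$ it is the unique common perpendicular $\nu$ of $\gamma_0(\tilde v)$ and $\gamma_1(\tilde v)$. Then $\nu$ crosses every $\gamma_i(\tilde v)$, so it has an endpoint in each of the arcs in (iii), which shrink to $x$ and to $y$. So $\nu$ is the geodesic of $\tilde v$, which is perpendicular to no member.
\end{proof}

\subsection{One isometry for many vectors}
Let $\Phi:E\to T^1X'$ be a melodic map. Put $\widetilde E=\pi^{-1}(E)$ and $\widetilde\Phi=\sigma'\circ\Phi\circ\pi:\widetilde E\to T^1\mathbb H^2$. This map is measurable and preserves melodies. Preimages of null sets under $\widetilde\Phi$ are null, because this holds for $\sigma'$ and $\pi$ by Section~\ref{sub:measure} and for $\Phi$ by absolute continuity. This is the only use of absolute continuity, and it is needed twice: to keep $\widetilde\Phi(\tilde v)$ good, and to keep it away from the sets $N_{\boldsymbol\gamma'}$.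

Remove a null set from $\widetilde E$ so that $\tilde v$ is good for $\widetilde\Gamma$ and $\widetilde\Phi(\tilde v)$ is good for $\widetilde\Gamma'$ for all $\tilde v\in\widetilde E$. Write $\gamma_i'(\tilde v)$ for the member of $\widetilde\Gamma'$ crossed by $\widetilde\Phi(\tilde v)$ at time $t_i$; it has the same key as $\gamma_i(\tilde v)$. For each $N$, the set $\widetilde E$ is the union of the countably many measurable sets $\widetilde E_{\boldsymbol\gamma,\boldsymbol\gamma'}$ of vectors $\tilde v$ such that $\tilde v$ has $N$-chain $\boldsymbol\gamma$ and $\widetilde\Phi(\tilde v)$ has $N$-chain $\boldsymbol\gamma'$.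

\begin{lemma}\label{lem:match}
Let $N\ge3$. If $\widetilde E_{\boldsymbol\gamma,\boldsymbol\gamma'}$ has positive measure and neither chain has a common perpendicular, there is a unique isometry that maps $\boldsymbol\gamma$ to $\boldsymbol\gamma'$ index by index.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:indep} (here $n=2N\ge6$) and (M2), the vectors with endpoint pair in $N_{\boldsymbol\gamma'}$ form a null set. So there is a subset $Z\subset\widetilde E_{\boldsymbol\gamma,\boldsymbol\gamma'}$ of positive measure on which the endpoint pair $(x',y')$ of $\widetilde\Phi(\tilde v)$ lies outside $N_{\boldsymbol\gamma'}$. A measurable map agrees almost everywhere with a Borel map, so we may take $Z$ and $\widetilde\Phi|_Z$ Borel. By Fubini's theorem in the coordinates (M2), for some $t$ the slice $K=\{(x,y):(x,y,t)\in Z\}\subset U(\boldsymbol\gamma)$ has positive measure, and $\varphi(x,y)=(x',y')$ is a Borel map $K\to U(\boldsymbol\gamma')\setminus N_{\boldsymbol\gamma'}$. Equal melodies have equal times $t_i$, so \eqref{eq:F} gives $F_{\boldsymbol\gamma'}\circ\varphi=F_{\boldsymbol\gamma}$ on $K$. Proposition~\ref{prop:local} gives the isometry. If $A_1,A_2$ are two such, then $A_1^{-1}A_2$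 preserves each member of $\boldsymbol\gamma$ and is the identity by Lemma~\ref{lem:perp}(i).
\end{proof}

\begin{proposition}\label{prop:A}
There are an isometry $A$ and a set $\widetilde E_0\subset\widetilde E$ of positive measure with the following property. For every $\tilde v\in\widetilde E_0$, with geodesic $\ell$, the members of $\widetilde\Gamma$ that cross $\ell$ are exactly the members of $A^{-1}\widetilde\Gamma'$ that cross $\ell$, with the same keys.
\end{proposition}

\begin{proof}
Let $\widetilde E_1$ be obtained from $\widetilde E$ by removing all sets $\widetilde E_{\boldsymbol\gamma,\boldsymbol\gamma'}$ that are null, for all $N$. These are countably many, so $\widetilde E_1$ has positive measure. Pick $\tilde v_0\in\widetilde E_1$. By Lemma~\ref{lem:good}(iv) there is $N\ge3$ such that the $N$-chains $\boldsymbol\gamma$ of $\tilde v_0$ and $\boldsymbol\gamma'$ of $\widetilde\Phi(\tilde v_0)$ have no common perpendicular. Let $A$ be the isometry that Lemma~\ref{lem:match} gives for this pair, and let $\widetilde E_0=\widetilde E_1\cap\widetilde E_{\boldsymbol\gamma,\boldsymbol\gamma'}$, a set of positive measure.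

Let $\tilde v\in\widetilde E_0$ and $M\ge N$. The $M$-chains of $\tilde v$ and $\widetilde\Phi(\tilde v)$ contain $\boldsymbol\gamma$ and $\boldsymbol\gamma'$, so they have no common perpendicular, and they define a set of positive measure because $\tilde v\in\widetilde E_1$. Lemma~\ref{lem:match} gives an isometry $A_M$ between them. It maps $\boldsymbol\gamma$ to $\boldsymbol\gamma'$ index by index, so $A_M=A$ by uniqueness. Hence $A\gamma_i(\tilde v)=\gamma_i'(\tilde v)$ for all $i\in\mathbb Z$. Letting $i\to\pm\infty$ and using Lemma~\ref{lem:good}(iii) for both vectors, we see that $A$ maps $\ell$ to the geodesic $\ell'$ of $\widetilde\Phi(\tilde v)$. The members of $\widetilde\Gamma'$ crossing $\ell'$ are the $\gamma_i'(\tilde v)$, so the members of $A^{-1}\widetilde\Gamma'$ crossing $\ell$ are the $A^{-1}\gamma_i'(\tilde v)=\gamma_i(\tilde v)$. The keys agree because the melodies do.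
\end{proof}

\subsection{Large balls of agreement}
Put $\widetilde\Gamma''=A^{-1}\widetilde\Gamma'$ and let $\Delta$ be the set of members of $\widetilde\Gamma\cup\widetilde\Gamma''$ that do not belong to both families with the same key. We know only that a positive measure set of geodesics avoids $\Delta$, and this does not say that $\Delta$ is empty. It does say that $\Delta$ has large holes: near a density point, almost all directions avoid $\Delta$, while a geodesic that comes close blocks a definite proportion of directions.

\begin{lemma}\label{lem:balls}
Let $\Delta$ be a countable set of geodesics. Suppose that the set $S$ of pairs $(x,y)\in\mathbb R^2$, $x\ne y$, whose geodesic crosses no member of $\Delta$ has positive measure. Then for every $R>0$ some ball of radius $R$ in $\mathbb H^2$ meets no member of $\Delta$.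
\end{lemma}

\begin{proof}
Crossing a given geodesic is an open condition, so $S$ is relatively closed, hence measurable. By Fubini's theorem the set of $y$ for which $S_y=\{x:(x,y)\in S\}$ has positive measure is itself of positive measure, hence uncountable. Choose such a $y$ that is not an endpoint of a member of $\Delta$. Apply an isometry that moves $y$ to $\infty$. Its boundary map restricts to a diffeomorphism from $\mathbb R\setminus\{y\}$ into $\mathbb R$, so the image $\Sigma\subset\mathbb R$ of $S_y$ has positive measure, and after a translation $0$ is a density point of $\Sigma$. In the new picture every member of $\Delta$ is a semicircle with endpoints $p<q$ in $\mathbb R$. Vertical lines over $(p,q)$ cross it, so $\Sigma\cap(p,q)=\emptyset$.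

Suppose that a member of $\Delta$, with endpoints $p<q$, meets the ball $B(is,R)$, where $s>0$. Scaling by $1/s$ is an isometry, so the semicircle over $(p/s,q/s)$ contains a point $a+ib$ of $B(i,R)$. This ball is the Euclidean disc with center $i\cosh R$ and radius $\sinh R$, so $|a|\le\sinh R$ and $b\ge e^{-R}$. On the semicircle, $(a-p/s)(q/s-a)=b^2$, so one of the two factors is at least $e^{-R}$. Hence $(p/s,q/s)$ contains an open interval of length $e^{-R}\le1$ with endpoint $a$, which lies in $[-L,L]$ for $L=1+\sinh R$. Thus $\Sigma$ misses a proportion at least $e^{-R}/2L$ of $[-Ls,Ls]$. Since $0$ is a density point, this is impossible for small $s$. So $B(is,R)$ meets no member for small $s$, and we move this ball back by the inverse isometry.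
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lift}]
The converse statement is Proposition~\ref{prop:converse}. For the first statement take $A$, $\widetilde\Gamma''$, $\Delta$ as above. By Proposition~\ref{prop:A} the geodesics of vectors in $\widetilde E_0$ cross no member of $\Delta$, so $\widetilde E_0\subset S\times\mathbb R$ in the coordinates (M2), and $S$ has positive measure. By Lemma~\ref{lem:balls}, for each integer $R\ge1$ there is a point $z_R$ such that $\widetilde\Gamma$ and $\widetilde\Gamma''$ \emph{agree on} $B(z_R,R)$: a geodesic that meets this ball belongs to one family if and only if it belongs to the other, with the same key.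

The points $z_R$ may leave every compact set, and here compactness of the surfaces enters. The groups $\Pi$ and $\Pi''=A^{-1}\Pi'A$ are cocompact and preserve $\widetilde\Gamma$ and $\widetilde\Gamma''$ with keys. Let $Z$ be a compact set whose translates under each group cover $\mathbb H^2$, and choose $f_R\in\Pi$, $h_R\in\Pi''$ with $f_Rz_R,h_Rz_R\in Z$. The isometry $e_R=f_Rh_R^{-1}$ maps a point of $Z$ into $Z$. The isometry group acts properly on $\mathbb H^2$, so the $e_R$ lie in a compact set, and $e_R\to e$ along a subsequence. We have $f_R\widetilde\Gamma=\widetilde\Gamma$ and $f_R\widetilde\Gamma''=e_Rh_R\widetilde\Gamma''=e_R\widetilde\Gamma''$. So $\widetilde\Gamma$ and $e_R\widetilde\Gamma''$ agree on $B(f_Rz_R,R)$, which contains $B(o,R-\operatorname{diam}Z)$ for a fixed $o\in Z$.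

Let $\eta\in\widetilde\Gamma$ have key $\kappa$. For large $R$ it meets $B(o,R-\operatorname{diam}Z)$, so $e_R^{-1}\eta\in\widetilde\Gamma''$ with key $\kappa$. These geodesics converge to $e^{-1}\eta$, so by (L3) $e^{-1}\eta\in\widetilde\Gamma''$ with key $\kappa$. Conversely let $\eta''\in\widetilde\Gamma''$ have key $\kappa$. The geodesics $e_R\eta''$ converge to $e\eta''$, so they meet a fixed ball, and for large $R$ they belong to $\widetilde\Gamma$ with key $\kappa$; by (L3) so does $e\eta''$. Hence $\widetilde\Gamma=e\widetilde\Gamma''=eA^{-1}\widetilde\Gamma'$ with keys, and $B=Ae^{-1}$ satisfies $B\widetilde\Gamma=\widetilde\Gamma'$.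
\end{proof}

\section{The symmetry group of the lifted multicurve}\label{sec:orbifold}

Let $(X,\Gamma)$ and $(X',\Gamma')$ be isomelodic, of genus $g$ and $g'$. Replacing $\Pi'$ by $B^{-1}\Pi'B$ replaces $(X',\Gamma')$ by an isometric marimba, so by Theorem~\ref{thm:lift} we assume from now on that
\[
\widetilde\Gamma'=\widetilde\Gamma\quad\text{as labeled families.}
\]
Let $G$ be the group of all isometries of $\mathbb H^2$ that preserve $\widetilde\Gamma$ with keys, and $G^+$ its orientation-preserving subgroup. Then $\Pi,\Pi'\subset G^+$.

\begin{lemma}\label{lem:G}
The group $G$ is discrete, and $\Pi,\Pi'$ have finite index in $G^+$. The marimbas are isometric if and only if $\Pi$ and $\Pi'$ are conjugate in $G$.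
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:good}(i) and (iv), $\widetilde\Gamma$ contains a chain without common perpendicular. If $h_k\to1$ in $G$, then by (L3) $h_k$ preserves each member of the chain for large $k$, so $h_k=1$ by Lemma~\ref{lem:perp}(i). Thus $G$ is discrete. The index of $\Pi$ in $G^+$ is the ratio of the area of $X$ to the positive area of $\mathbb H^2/G^+$, and likewise for $\Pi'$. A key-preserving isometry $(X,\Gamma)\to(X',\Gamma')$ lifts to an isometry $h$ of $\mathbb H^2$ with $h\Pi h^{-1}=\Pi'$ that maps $\widetilde\Gamma$ to $\widetilde\Gamma'=\widetilde\Gamma$ with keys, so $h\in G$; and every $h\in G$ with $h\Pi h^{-1}=\Pi'$ descends to such an isometry.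
\end{proof}

The plan is to show that the index
\[
D=[G^+:\Pi]
\]
is so small that $G^+$ has room for only one torsion-free subgroup of index $D$.

\subsection{Orbifolds}\label{sub:orb}
Let $Z$ be $\mathbb H^2$ or a closed region bounded by disjoint geodesics, and let $\Lambda$ be a discrete group of orientation-preserving isometries that preserves $Z$, has compact quotient, and has trivial stabilizers at boundary points. Then $O=Z/\Lambda$ is a compact orientable surface with geodesic boundary and finitely many interior \emph{cone points}, the images of points with non-trivial stabilizer; such a stabilizer is cyclic of some order $m\ge2$, the order of the cone point, and the total angle there is $2\pi/m$. If $O$ has genus $\hat g$, $k$ boundary circles and cone points of orders $m_i$, its Euler characteristic is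
\begin{equation}\label{eq:chi}
\chi(O)=2-2\hat g-k-\sum_i\Bigl(1-\frac1{m_i}\Bigr).
\end{equation}
We use these standard facts.
\begin{enumerate}
\item[(O1)] (Gauss--Bonnet) The area of $O$ is $-2\pi\chi(O)$. Hence $\chi(Z/\Lambda_1)=d\,\chi(Z/\Lambda)$ for a subgroup $\Lambda_1$ of index $d$.
\item[(O2)] If $\mathbb H^2/\Lambda$ is a sphere with cone points $z_1,\dots,z_n$, all of order $2$ and numbered in any order, then $\Lambda=\langle e_1,\dots,e_n\mid e_i^2,\ e_1\cdots e_n\rangle$, where $e_i$ is the rotation by $\pi$ about a suitable lift of $z_i$. The rotation by $\pi$ about any lift of $z_i$ is conjugate to $e_i$, and these rotations are all the non-trivial elements of finite order.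
\item[(O3)] A closed surface with a hyperbolic metric with cone points of angles $2\pi/m_i$ is a quotient $\mathbb H^2/\Lambda$ as above.
\end{enumerate}

If $D=2$, then $\Pi$ is normal in $G^+$, and the generator of $G^+/\Pi$ acts on $X$ as an orientation-preserving isometric involution $\iota$. It preserves every component of $\Gamma$, because it preserves keys and the keys are distinct.

\begin{lemma}\label{lem:criterion}
Suppose $g'=g$, and suppose that either $D=1$, or $D=2$ and $\iota$ has more than $2g-2$ fixed points. Then $\Pi'=\Pi$, and the marimbas are isometric.
\end{lemma}

\begin{proof}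
By (O1), $[G^+:\Pi']=D$. If $D=1$ then $\Pi'=G^+=\Pi$. Let $D=2$. The cone points of $O=\mathbb H^2/G^+=X/\iota$ are the images of the $n$ fixed points of $\iota$. They have order $2$, since a finite subgroup of $G^+$ meets $\Pi$ trivially and so injects into $G^+/\Pi$. From $1-g=\chi(X)/2=\chi(O)=2-2\hat g-n/2$ we get $n=2g+2-4\hat g$, and $n>2g-2$ forces $\hat g=0$. By (O2), $G^+$ is generated by elements $e_i$ of order $2$. A torsion-free subgroup of index $2$ is the kernel of a homomorphism $G^+\to\mathbb Z/2$ that sends each $e_i$ to the non-trivial element, and there is at most one such homomorphism.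
\end{proof}

The smallest case shows that $D=2$ cannot be avoided.

\begin{example}\label{ex:theta}
Let $X$ have genus $2$ and consist of two pants $P_1,P_2$, each bounded by all three curves $a,b,c$. A pair of pants is the double of a right-angled hexagon determined by the three boundary lengths, so there is an orientation-preserving isometry $j:P_1\to P_2$ that respects keys. The gluing along $a$ is an isometry $\phi_a$ from the boundary circle $a$ of $P_1$ to that of $P_2$ that reverses boundary orientations. Then $\rho_a=j^{-1}\phi_a$ is a reflection of a circle, so $\rho_a^2=1$. Define $\iota$ as $j$ on $P_1$ and $j^{-1}$ on $P_2$. The glued points $s$ and $\phi_a(s)$ go to $j(s)$ and $\rho_a(s)$, which are glued because $\phi_a\rho_a=j\rho_a^2=j$. The same holds along $b$ and $c$, so $\iota$ is an involution of $X$ that preserves keys, whatever the lengths and the gluings, and $D\ge2$. The two fixed points of each of $\rho_a,\rho_b,\rho_c$ are fixed by $\iota$, so $X/\iota$ has six cone points and, by the count in the last proof, is a sphere. The surface $X$ is recovered from it as the quotient by the unique torsion-free subgroup of index $2$.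
\end{example}

\subsection{Pieces}
To bound $D$ we cut along $\Gamma$. For a component $C$ of $\mathbb H^2\setminus\widetilde\Gamma$ let $\Pi_C\subset G^+_C$ be its stabilizers and put
\[
d_C=[G_C^+:\Pi_C],\qquad P_C=\overline C/\Pi_C,\qquad O_C=\overline C/G_C^+ .
\]
The surface $P_C$ is the metric completion of the corresponding component of $X\setminus\Gamma$; we call it a \emph{piece}. Pieces correspond to $\Pi$-orbits of components $C$. Their boundary circles correspond to the sides of the curves of $\Gamma$, so
\begin{equation}\label{eq:sides}
\text{each key occurs on exactly two boundary circles of pieces.}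
\end{equation}
This is where distinctness of keys is used. Since $X$ is connected, a set of pieces that contains both sides of every curve on its boundary is the set of all pieces.

The group $G_C^+$ has trivial stabilizers on $\partial C$. Indeed, an element that fixes a point of a boundary geodesic $\eta$ maps $\eta$ to a member of $\widetilde\Gamma$ through that point, which is $\eta$; if non-trivial it is the rotation by $\pi$, which exchanges the sides of $\eta$ and does not preserve $C$. So $O_C$ is an orbifold as in Section~\ref{sub:orb}, and $\chi(P_C)=d_C\chi(O_C)$. Boundary circles of $O_C$ carry keys, the map $P_C\to O_C$ respects them, and the same keys occur on $P_C$ and on $O_C$. If $C_2=hC$ with $h\in G^+$, then $h$ induces a key-preserving isometry $O_C\to O_{C_2}$.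

\begin{lemma}\label{lem:count}
If $C_1,\dots,C_s$ represent the $\Pi$-orbits contained in the orbit $G^+C$, then $D=d_{C_1}+\dots+d_{C_s}$.
\end{lemma}

\begin{proof}
Take $z\in C$ with trivial stabilizer in $G^+$. The orbit $G^+z$ splits into $D$ orbits of $\Pi$. Each of them meets exactly one $C_j$, and meets it in one $\Pi_{C_j}$-orbit. If $hz,h'z\in C_j$, then $hC=h'C=C_j$, so $h'h^{-1}\in G^+_{C_j}$; thus $G^+z\cap C_j$ is one free orbit of $G^+_{C_j}$, and it splits into $d_{C_j}$ orbits of $\Pi_{C_j}$.
\end{proof}

\section{Marimbas with a pair of pants}\label{sec:pants}

By \eqref{eq:sides}, a piece that is a pair of pants has boundary keys $(a,b,c)$, all different, or $(a,a,c)$ with $a\ne c$. Either type bounds $D$ by $2$.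

\begin{proposition}\label{prop:abc}
Suppose that a piece $P$ is a pair of pants with three different keys $a,b,c$. Then either $D=1$, or $X$ has genus $2$ and consists of two pants each bounded by all three curves, $D=2$, and $\iota$ has at least six fixed points.
\end{proposition}

\begin{proof}
Let $P=P_C$. The orbifold $O_C$ has at least three boundary circles, so $\chi(O_C)\le-1$ by \eqref{eq:chi}. Then $-1=d_C\chi(O_C)\le-d_C$, so $d_C=1$ and $O_C=P$. If $G^+C=\Pi C$, Lemma~\ref{lem:count} gives $D=1$.

Otherwise let $C_2\in G^+C\setminus\Pi C$ and $R=P_{C_2}$, a piece different from $P$ that covers $O_{C_2}\cong P$ with degree $d_{C_2}$. The keys on $R$ are $a,b,c$. One side of each of these curves lies on $P$, so by \eqref{eq:sides} $R$ has exactly one boundary circle of each key. The circle with key $a$ is the full preimage of the circle with key $a$ in $O_{C_2}$, and both have the length of the curve $a$. So $d_{C_2}=1$ and $R$ is a pair of pants. The pieces $P$ and $R$ contain both sides of $a,b,c$, so they are all pieces, $\chi(X)=-2$, and $D=1+1$. The involution $\iota$ exchanges $P$ and $R$, so it exchanges the sides of each curve. An orientation-preserving isometry that preserves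 a curve and exchanges its sides reverses the curve, so it acts on it as a reflection with two fixed points. The three curves give six.
\end{proof}

\begin{proposition}\label{prop:aac}
Suppose that a piece $P$ is a pair of pants with keys $(a,a,c)$. Then $D\le2$. If $D=2$, then $\iota$ has two fixed points on the curve $a$ and one in the interior of $P$.
\end{proposition}

\begin{proof}
Let $P=P_C$ and $d=d_C$. Both sides of $a$ lie on $P$, so no other piece has the key $a$. Hence $G^+C=\Pi C$ and $D=d$ by Lemma~\ref{lem:count}. The orbifold $O_C$ has $k\ge2$ boundary circles and $\chi(O_C)=-1/d\geq-1$. If $k\ge3$, then $\chi(O_C)\le-1$ and $d=1$. Let $k=2$. Then \eqref{eq:chi} gives $\hat g=0$ and $\sum(1-1/m_i)=1/d$, so there is at least one cone point; in particular $O_C\neq P$ and $d\geq2$. Two cone points would make the sum at least $1>1/d$. So there is one, of order $m$, and $d=m/(m-1)$ is an integer only for $m=2$, $d=2$.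

So if $D=2$, then $O_C$ is an annulus with keys $a,c$ and one cone point. As $d=2$, some element of $G^+\setminus\Pi$ preserves $C$, so $\iota$ acts on $P$ with quotient $O_C$. The cone point gives a fixed point inside $P$. The two boundary circles of $P$ with key $a$ map onto the same circle of $O_C$, so $\iota$ exchanges them. Thus $\iota$ exchanges the sides of the curve $a$ and, as in the last proof, has two fixed points on it.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Proposition~\ref{prop:abc} gives $D=1$, so $\Pi'\subset G^+=\Pi$ with finite index. Then $X'\to X$ is a finite Riemannian cover, and $\Gamma'$ is the labeled preimage of $\Gamma$ because $\widetilde\Gamma'=\widetilde\Gamma$. If $g'=g$, apply Lemma~\ref{lem:criterion}.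
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
We claim that either $D=1$, or $D=2$, $g=2$ and $\iota$ has more than $2g-2=2$ fixed points. If some piece has three different keys, this is Proposition~\ref{prop:abc}. Otherwise let $P$ be a piece with keys $(a,a,c)$. The other side of $c$ lies on a second piece, which has the key $c$ exactly once by \eqref{eq:sides}, so its keys are $(b,b,c)$. The two pieces contain both sides of $a,b,c$, so they are all pieces and $g=2$. Proposition~\ref{prop:aac} gives $D\le2$ and at least three fixed points if $D=2$.

If $D=1$, then $\Pi'\subset\Pi$ and $g'-1=[\Pi:\Pi'](g-1)$ by (O1). If $D=2$, then $g-1=1$ divides $g'-1$. If $g'=g$, the marimbas are isometric by Lemma~\ref{lem:criterion}. Conversely, isometric surfaces have the same genus.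
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pants}]
By Theorem~\ref{thm:lift}, one melodic map makes the marimbas isomelodic. Both multicurves are labeled by the same set of keys, so $3g-3=3g'-3$ and $g=g'$. Theorem~\ref{thm:more}(b) applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
The multicurve $\Gamma$ extends to a maximal one by adding one curve. Regluing along that curve shows that the pieces of $(X,\Gamma)$ are pants and one further piece $R$, which is a one-holed torus (one pair of pants glued to itself) or a four-holed sphere (two pants glued together). If some pair of pants has three different keys, part (a) applies, because $g\ge3$.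

So assume that the pants $P_1,\dots,P_p$ have keys $(a_i,a_i,c_i)$. The other side of $c_i$ cannot lie on another pair of pants $P_j$: it would be the circle $c_j$, and $P_i\cup P_j$ would be a closed surface of genus $2$. So it lies on $R$, and $p$ of the boundary circles of $R$ are glued to pants while the others are glued to each other in pairs. If $R$ is a one-holed torus, then $p=1$ and $\chi(X)=-2$, contrary to $g\ge3$. So $R$ is a four-holed sphere, $p\in\{0,2,4\}$, and $2-2g=-2-p$. Since $g\ge3$, either $p=2$, $g=3$, or $p=4$, $g=4$.

By Proposition~\ref{prop:aac}, $D\le2$, and if $D=2$ each $P_i$ contributes three fixed points of $\iota$, two on $a_i$ and one inside $P_i$. These $3p$ points are distinct, and $3p>2g-2$ in both cases: $6>4$ and $12>6$. Lemma~\ref{lem:criterion} finishes the proof.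
\end{proof}

\section{Two curves in genus two}\label{sec:example}

It remains to construct the first example of Theorem~\ref{thm:more}(d), which shows that part (c) fails for $g=2$. Lemma~\ref{lem:criterion} rests on the fact that $\mathbb Z/2$ has one non-trivial element. We therefore look for an orbifold with two different genus $2$ covers with group $\mathbb Z/2\times\mathbb Z/2$, where each generator has three possible images. We must also make sure that the labeled family has no further symmetry that could identify the two covers.

\subsection{The orbifold}
Take a right-angled hyperbolic pentagon with consecutive sides $s_a,\mu_1,s_b,\mu_2,\mu_3$ (Figure~\ref{fig:pentagon}) and let $Y$ be its double along $\mu_1,\mu_2,\mu_3$. The doubling is along two disjoint boundary arcs, $\mu_1$ and $\mu_2\cup\mu_3$, so $Y$ is an annulus. The vertex $z_5=\mu_2\cap\mu_3$ becomes a cone point of angle $\pi$. The other four vertices become boundary points with angle $\pi$, so the doubles $\alpha$ of $s_a$ and $\beta$ of $s_b$ are geodesic circles. By \eqref{eq:chi}, $\chi(Y)=-\frac12$. Let $\tau_0$ be the reflection of $Y$ that exchanges the two pentagons.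

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\coordinate (V5) at (90:1);
\coordinate (V1) at (162:1);
\coordinate (V2) at (234:1);
\coordinate (V3) at (306:1);
\coordinate (V4) at (18:1);
\draw[very thick] (V1) -- node[left] {$s_a$} (V2);
\draw[very thick] (V3) -- node[right] {$s_b$} (V4);
\draw[dashed] (V2) -- node[below] {$\mu_1$} (V3);
\draw[dashed] (V4) -- node[above right] {$\mu_2$} (V5);
\draw[dashed] (V5) -- node[above left] {$\mu_3$} (V1);
\fill (V5) circle (1.2pt) node[above] {$z_5$};
\end{tikzpicture}
\caption{A right-angled pentagon, drawn schematically. Gluing two copies along the dashed sides gives an annulus $Y$. The thick sides double to its boundary circles $\alpha$ and $\beta$, and the marked vertex becomes a cone point of angle $\pi$.}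
\label{fig:pentagon}
\end{figure}

\begin{lemma}\label{lem:Y}
An orientation-reversing isometry $\tau$ of $Y$ that preserves $\alpha$ equals $\tau_0$.
\end{lemma}

\begin{proof}
The folding map from $Y$ to the pentagon preserves lengths of paths and sends $\alpha$ to $s_a$. In the pentagon, $\mu_3$ is the perpendicular from $z_5$ to $s_a$, hence the unique shortest path from $z_5$ to $s_a$. The folding map is injective over $\mu_3$, so $\mu_3$ is the unique shortest path in $Y$ from $z_5$ to $\alpha$. Since $\tau$ fixes the only cone point $z_5$ and preserves $\alpha$, it fixes $\mu_3$ pointwise, as does $\tau_0$. Then $\tau\tau_0$ preserves orientation and fixes an arc pointwise, so its differential is the identity at an interior point of the arc, and $\tau\tau_0=1$ on the connected surface $Y$.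
\end{proof}

Now fold $\alpha$: glue it to itself by a reflection of the circle, whose two antipodal fixed points $z_1,z_2$ we call fold points. In a coordinate $t\in\mathbb R/L\mathbb Z$ on $\alpha$ with $\tau_0(t)=-t$, an antipodal pair $\{t,t+L/2\}$ is $\tau_0$-invariant only if $2t\equiv0$ or $2t\equiv L/2$, that is, for the pairs $\{0,L/2\}$ and $\{L/4,3L/4\}$. Choose $\{z_1,z_2\}$ different from these two. Fold $\beta$ with any fold points $z_3,z_4$. Each folding closes a hole and turns the fold points into cone points of angle $\pi$. The result is a sphere $O$ with five cone points $z_1,\dots,z_5$ of order $2$. By (O3) and (O2),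
\[
O=\mathbb H^2/G_0,\qquad G_0=\langle e_1,\dots,e_5\mid e_i^2,\ e_1e_2e_3e_4e_5\rangle .
\]
The folded circles are disjoint simple geodesic arcs, $\bar a$ from $z_1$ to $z_2$ and $\bar b$ from $z_3$ to $z_4$. At a lift of an endpoint the preimage of the arc consists of two segments exchanged by the rotation by $\pi$, which fit together to a geodesic segment. So the preimage of $\bar a\cup\bar b$ is a family $\widetilde\Gamma$ of disjoint complete geodesics, which we label $a$ and $b$. Each member with key $a$ maps onto $\bar a$, so $G_0$ permutes these members transitively; the same holds for $b$.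

\subsection{Two covers}
Let $V=\{1,u,v,w\}$ be the Klein four-group, so $uvw=1$, and define $\psi_1,\psi_2:G_0\to V$ by
\[
\psi_1:(e_1,\dots,e_5)\mapsto(u,v,u,w,u),\qquad \psi_2:(e_1,\dots,e_5)\mapsto(v,u,u,w,u).
\]
In both cases the product of the five images is $u^3vw=1$, so these are homomorphisms, and they are surjective. Let $K_j=\ker\psi_j$. It is torsion-free by (O2), since no $\psi_j(e_i)$ is trivial. So $X_j=\mathbb H^2/K_j$ is a closed orientable surface with $\chi(X_j)=4(2-\frac52)=-2$, of genus $2$.

Let $\eta\in\widetilde\Gamma$ have key $a$. It contains lifts of $z_1$ and $z_2$, and the rotations by $\pi$ about them preserve $\eta$ and are conjugate to $e_1$ and $e_2$. As $V$ is abelian, $\psi_j$ of the stabilizer of $\eta$ contains $\psi_j(e_1)$ and $\psi_j(e_2)$, that is, $u$ and $v$, which generate $V$. So $G_0=K_j\cdot\operatorname{Stab}_{G_0}(\eta)$, and $K_j$ is transitive on the members with key $a$. For the key $b$ the images of $e_3,e_4$ are $u,w$, which also generate $V$. Hence $\Gamma_j=\widetilde\Gamma/K_j$, the compact preimage of $\bar a\cup\bar b$ in $X_j$, consists of two disjoint simple closed geodesics with keys $a$ and $b$. By Proposition~\ref{prop:converse}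 with $B=1$, the marimbas $(X_1,\Gamma_1)$ and $(X_2,\Gamma_2)$ are isomelodic.

\subsection{No further symmetry}
Let $G\supset G_0$ be the symmetry group of the labeled family $\widetilde\Gamma$, as in Section~\ref{sec:orbifold} for $(X_1,\Gamma_1)$.

\begin{lemma}\label{lem:G0}
$G=G_0$.
\end{lemma}

\begin{proof}
The complement of the two arcs in $O$ is the interior of $Y$, which is connected. So $G_0$ acts transitively on the components $C$ of $\mathbb H^2\setminus\widetilde\Gamma$, and $\overline C/(G_0)_C=Y$. Fix $C$ and let $d=[G_C^+:(G_0)_C]$. The orbifold $O_C=\overline C/G^+_C$ has $\chi(O_C)=-\frac1{2d}>-1$ and at least two boundary circles, one for each key. By \eqref{eq:chi} it has exactly two, genus $0$, and $\sum(1-1/m_i)=\frac1{2d}$. This sum is positive, hence at least $\frac12$, so $d=1$ and $G_C^+=(G_0)_C$. For $h\in G^+$ choose $f\in G_0$ with $fhC=C$; then $fh\in(G_0)_C$ and $h\in G_0$. Thus $G^+=G_0$.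

Suppose that $G$ contains an orientation-reversing element $h$. Composing with an element of $G_0$, we may assume $hC=C$. Then $h$ normalizes $G^+=G_0$ and $(G_0)_C$, so it induces an orientation-reversing isometry $\tau$ of $Y$, which preserves $\alpha$ because $h$ preserves keys. By Lemma~\ref{lem:Y}, $\tau=\tau_0$. Since $h$ normalizes $G_0$, it preserves the set of fixed points of elements of order $2$ of $G_0$. The points of this set on boundary geodesics of $C$ with key $a$ project to the fold points $z_1,z_2\in\alpha$. So $\tau_0$ preserves $\{z_1,z_2\}$, contrary to the choice of this pair.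
\end{proof}

The subgroups $K_1,K_2$ are normal in $G=G_0$. They are different, since $\psi_1(e_1e_3)=u^2=1$ and $\psi_2(e_1e_3)=vu\ne1$. So they are not conjugate in $G$, and by Lemma~\ref{lem:G} the marimbas $(X_1,\Gamma_1)$ and $(X_2,\Gamma_2)$ are not isometric. Together with Example~\ref{ex:genus4} this proves Theorem~\ref{thm:more}(d).

\begin{thebibliography}{9}

\bibitem{BS}
Ludovico Battista and Juan Souto,
\emph{Can You Hear the Shape of a Hyperbolic Surface? Now for Real},
arXiv:2604.27990 (2026).

\end{thebibliography}
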